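# A twisted form of affine space over a finite field

## 1. From $u^2+v^2=1$ to $u^2+v^2=z^9+t+t^{15}$ over $\mathbb F_3$

Let $i\in\mathbb F_9$ with $i^2=-1$. Over $\mathbb F_3$ consider the curve $C:\ u^2+v^2=1$. The squares in $\mathbb F_3$ are $0$ and $1$, so the rational points are $(0,\pm1)$ and $(\pm1,0)$: four points. Over $\mathbb F_9$ put $a=u+iv$, $b=u-iv$. The equation becomes $ab=1$, and $C$ becomes isomorphic to $\mathbb G_m=\{ab=1\}$. But $\mathbb G_m$ has only two $\mathbb F_3$-points. So $C$ and $\mathbb G_m$ are isomorphic over $\mathbb F_9$ and not over $\mathbb F_3$: the curve $C$ is a nontrivial twist of $\mathbb G_m$, and counting points shows it.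

Now replace the constant $1$ by a polynomial in new variables. For $u^2+v^2=z$ nothing happens: this is a graph, isomorphic to $\mathbb A^2$ with coordinates $u,v$. A less innocent choice is
$$Y:\quad u^2+v^2=f(z,t),\qquad f=z^9+t+t^{15},$$
a threefold in $\mathbb A^4_{\mathbb F_3}$. Let us count its points. In $\mathbb F_3$ every element satisfies $z^9=z$ and $t^{15}=t$, so the equation on points reads $u^2+v^2=z+2t$. Choose $u,v,t$ freely; then $z$ is determined. So $Y$ has $27=3^3$ points over $\mathbb F_3$. The same works over every $\mathbb F_{3^r}$: the map $z\mapsto z^9$ is a bijection of $\mathbb F_{3^r}$, so for given $u,v,t$ there is exactly one $z$, and $\#Y(\mathbb F_{3^r})=(3^r)^3$. Hence $Y\times\mathbb A^1$ has exactly as many points as $\mathbb A^4$ over every finite extension of $\mathbb F_3$. The tool that worked for $C$ sees nothing here.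

We will show that $Y\times\mathbb A^1$ is isomorphic to $\mathbb A^4$ over $\mathbb F_9$, and that it is *not* isomorphic to $\mathbb A^4$ over $\mathbb F_3$. This answers the following question.

**Definition.** Let $k$ be a field with algebraic closure $\bar k$. A *twist* (or $k$-form) of $\mathbb A^n_k$ is a $k$-variety $X$ with $X\times_k\bar k\cong\mathbb A^n_{\bar k}$. It is *trivial* if $X\cong\mathbb A^n_k$ over $k$, and *nontrivial* otherwise.

**Problem.** Do there exist a finite field $k$, an integer $n\ge1$ and a nontrivial twist of $\mathbb A^n_k$?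

The problem comes from Milan Lopuhaä-Zwakenberg, "The zeta function of stacks of $G$-zips and truncated Barsotti-Tate groups", arXiv:1710.09487 (2017).

**The case $n=1$ by hand.** Let $k$ be finite and $X=\operatorname{Spec}B$ a twist of $\mathbb A^1_k$. The isomorphism over $\bar k$ involves finitely many coefficients, so $B\otimes_kk'=k'[x]$ for some finite extension $k'/k$. Let $\sigma$ generate $\mathrm{Gal}(k'/k)$, of order $r$, acting on $B\otimes_k k'$ through $k'$. Since $\sigma(x)$ again generates $k'[x]$ over $k'$, we have $\sigma(x)=ax+b$ with $a\in k'^*$, $b\in k'$. The leading coefficient of $\sigma^r(x)=x$ gives $N_{k'/k}(a)=1$. By Hilbert 90 there is $c\in k'^*$ with $\sigma(c)a=c$; replacing $x$ by $cx$ we may assume $a=1$. Now $\sigma^r(x)=x+\mathrm{Tr}(b)$, so $\mathrm{Tr}(b)=0$, and by additive Hilbert 90 $b=e-\sigma(e)$ for some $e\in k'$. Then $x+e$ is $\sigma$-invariant, and taking $\sigma$-invariants in $k'[x+e]$ gives $B=k[x+e]$. Every twist of $\mathbb A^1_k$ is trivial.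

**Why the obvious constructions give nothing.** Twists of $\mathbb A^n_k$ are classified up to $k$-isomorphism by the Galois cohomology set $\mathrm H^1(k,\mathrm{Aut}(\mathbb A^n))$. The first thing to try is a cocycle of automorphisms one can write down: linear, affine, or in some algebraic group acting on $\mathbb A^n$. But if the class of a twist comes from $\mathrm H^1(k,G')$ for a connected algebraic group $G'$ over $k$ acting on $\mathbb A^n_k$, the twist is trivial, because $\mathrm H^1(k,G')$ is trivial by Lang's theorem. For $n=1$ the group of all maps $x\mapsto ax+b$ is connected, and we have just redone Lang's theorem for it. A nontrivial twist has to avoid all such groups. We will write down equations, as above, and never see the cocycle.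

The polynomial $f$ must be chosen with care. If $f$ were a *coordinate*, meaning $k[z,t]=k[f,g]$ for some $g$, then $k[u,v,z,t]/(u^2+v^2-f)=k[u,v,g]$ would be a polynomial ring and we would be back at the graph. We will use a curve $\{f=0\}$ of Segre–Nagata type, which exists in characteristic $p$: it is isomorphic to $\mathbb A^1$, but $f$ behaves very differently from a coordinate.

## 2. The varieties $N(u)\,y_1^m\cdots y_j^m=z^{p^2}+t+t^{sp}$

Recall the norm form. If $K/k$ is a separable extension of degree $m$ with basis $\theta_1,\dots,\theta_m$, then $N(u)=N(u_1,\dots,u_m)$ is the determinant of multiplication by $\sum u_i\theta_i$ on $K\otimes_kk[u]$. It is a form of degree $m$, it vanishes on no nonzero vector of $k^m$, and over any field containing a Galois closure of $K/k$ it is the product of the $m$ conjugate linear forms $\ell_\sigma=\sum_iu_i\sigma(\theta_i)$. These are linearly independent because $\det(\sigma(\theta_i))\ne0$ for separable $K/k$. For $\mathbb F_9/\mathbb F_3$ with basis $1,i$ it is $u^2+v^2=(u+iv)(u-iv)$.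

Throughout, $k$ is a field of characteristic $p>0$, $K/k$ is a separable field extension of degree $m\ge2$ with basis $\theta_1,\dots,\theta_m$ and norm form $N(u)$, $s$ is an odd prime with $s\nmid pm$, and $j\ge0$. Put
$$f=z^{p^2}+t+t^{sp},\qquad A=k[u_1,\dots,u_m,y_1,\dots,y_j,z,t]/\bigl(N(u)\,y_1^m\cdots y_j^m-f\bigr),\qquad X=\operatorname{Spec}A[w].$$
Then $\dim X=n:=m+j+2$. We consider two cases:

* **(a)** $p\nmid m$, with $j\ge0$ arbitrary;
* **(b)** $p=m=2$, $j=0$.

In case (b) we fix the basis. An element of $K$ of nonzero trace, divided by its trace, is an element $\xi$ of trace $1$. Elements of $k$ have trace $0$, so $\xi\notin k$ generates $K$, and $\xi^2+\xi+\beta=0$ with $\beta=N(\xi)\in k$. In the basis $1,\xi$ the norm form is $N(u,v)=u^2+uv+\beta v^2$. Another basis changes $A$ only by a linear substitution.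

A *$\mathbb G_a$-action over $k$* is an action of the additive group; the precise algebraic form is recalled in Section 5.

**Theorem 1.** (i) If $L\supseteq k$ is a field containing a Galois closure of $K/k$, then $X_L\cong\mathbb A^n_L$. (ii) In cases (a) and (b), $X\not\cong\mathbb A^n_k$. More precisely, $\operatorname{Spec}A$ has no nontrivial $\mathbb G_a$-action over $k$, and every nontrivial $\mathbb G_a$-action over $k$ on $X$ has ring of invariants exactly $A$.

**Corollary 2.** Let $k=\mathbb F_q$ have characteristic $p$. For every $n\ge4$ there is a nontrivial twist of $\mathbb A^n_k$: take $m=2$, $j=n-4$ if $p$ is odd; $m=3$, $j=n-5$ if $p=2$, $n\ge5$; case (b) if $p=2$, $n=4$. Moreover, in cases (a) and (b) with $m$ prime, $X_{\mathbb F_{q^r}}$ is trivial if and only if $m\mid r$. So for each prime $m\ne p$ with $m\le n-2$ there is a twist of $\mathbb A^n_k$ trivialized exactly by the $\mathbb F_{q^r}$ with $m\mid r$, and for different $m$ these are non-isomorphic.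

**Proof of Corollary 2 from Theorem 1.** A finite field has an extension of each degree $m$, and it is separable and Galois. A prime $s$ as required exists. The listed choices satisfy $m+j+2=n$ and fall under case (a) or (b). By (i) with $L=\bar k$, $X$ is a twist; by (ii) it is nontrivial.

Now let $m$ be prime. If $m\mid r$, then $\mathbb F_{q^r}$ contains $K=\mathbb F_{q^m}$ and (i) applies. If $m\nmid r$, then $\gcd(m,r)=1$, so $K\otimes_k\mathbb F_{q^r}$ is a field, of degree $m$ over $\mathbb F_{q^r}$. With the basis $\theta_i\otimes1$ it has the same norm form, so $X_{\mathbb F_{q^r}}$ is the variety of Theorem 1 built over $\mathbb F_{q^r}$, and (ii) says that it is nontrivial. For the last sentence take $j=n-2-m\ge0$. If twists for primes $m\ne m'$ were isomorphic, both would be trivial over $\mathbb F_{q^m}$, giving $m'\mid m$, which is false. $\square$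

The example of Section 1 is $p=3$, $m=2$, $j=0$, $s=5$, $K=\mathbb F_9$. Explicitly,
$$X=\{u^2+v^2=z^9+t+t^{15}\}\times\mathbb A^1\subset\mathbb A^5_{\mathbb F_3}$$
satisfies $X_{\mathbb F_9}\cong\mathbb A^4_{\mathbb F_9}$ but $X\not\cong\mathbb A^4_{\mathbb F_3}$. Since $m\ge2$ forces $n\ge4$, the case $n=3$ is not decided by this argument.

## 3. A line in the plane, and irreducibility

In the example, the curve $z^9+t+t^{15}=0$ is parametrized by $r\mapsto(r+r^{15},-r^9)$: indeed $z^9=r^9+r^{135}$, $t=-r^9$, $t^{15}=-r^{135}$. And $r$ is recovered polynomially: $z^3+t^5=r^3+r^{45}-r^{45}=r^3$, so $z-(z^3+t^5)^5=r+r^{15}-r^{15}=r$. The general statement is the same.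

**Lemma 3.** Let $a(r)=r+r^{ps}$, $b(r)=-r^{p^2}$ and $\rho(z,t)=z-(z^p+t^s)^s$. The map $k[z,t]\to k[r]$, $z\mapsto a(r)$, $t\mapsto b(r)$, is surjective with kernel $(f)$, and $\rho\mapsto r$. So $k[z,t]/(f)=k[r]$.

**Proof.** *Surjectivity.* Since $s$ is odd, $z^p+t^s\mapsto r^p+r^{p^2s}-r^{p^2s}=r^p$, hence $\rho\mapsto r+r^{ps}-r^{ps}=r$.

*$f$ lies in the kernel.* We have $f\mapsto r^{p^2}+r^{p^3s}-r^{p^2}+(-1)^{sp}r^{p^3s}$. If $p$ is odd, $sp$ is odd and this is $0$; if $p=2$, signs are irrelevant and it is again $0$.

*$f$ generates the kernel.* By surjectivity $k(a,b)=k(r)$. As $k(b)=k(r^{p^2})$ and $[k(r):k(r^{p^2})]=p^2$, the element $a$ has degree $p^2$ over $k(b)$. A nonzero $h(z,t)$ in the kernel gives a nonzero polynomial $h(z,b)$ in $z$ over $k(b)$ with root $a$, so $h$ has $z$-degree at least $p^2$. The kernel is a prime of height one in a UFD, so it is generated by some $g$, and $f=gh$. Since $f$ is monic in $z$ of degree $p^2$ and $\deg_zg\ge p^2$, the factor $h$ lies in $k[t]$, and $h$ times the leading coefficient of $g$ is $1$. So $h$ is a unit. $\square$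

The lemma holds over every field of characteristic $p$, in particular over $L$.

**Lemma 4.** For $0\ne g\in k[z,t]$ the polynomial $N(u)\prod y_i^m-g$ is irreducible over every field extension of $k$, also when regarded as a polynomial without the variable $z$ or $t$ if $g$ does not involve it.

**Proof.** A factorization over a field is one over any larger field, so it suffices to treat algebraically closed extensions. There $N=\ell_1\cdots\ell_m$ with linearly independent $\ell_i$, which we take as coordinates in place of the $u_i$. The polynomial is $c\,\ell_1-g$ with $c=\ell_2\cdots\ell_m\prod y_i^m$. It is linear in $\ell_1$, and its coefficients $c$ and $g$ are nonzero and involve disjoint sets of variables, hence are coprime. A primitive polynomial of degree one is irreducible. $\square$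

## 4. Splitting $X$ over $L$: Asanuma's trick

**What this section is for:** the proof of Theorem 1(i). Over $L$ the equation reads $c\,\ell_1=f$, so $A_L$ is obtained from a polynomial ring by adjoining the fraction $f/c$. After adding the free variable $w$, written as a second fraction $w_1/c$, the ring depends only on the *ideal* $(f,w_1)$. This ideal defines a line in three-space, and in three-space the line $f=w_1=0$ can be straightened, which we do not know how to do with $\{f=0\}$ in the plane.

**Step 1: write $A_L$ as a ring of fractions.** Let $N=\ell_1\cdots\ell_m$ over $L$ and put $R=L[\ell_2,\dots,\ell_m,y_1,\dots,y_j]$, $c=\ell_2\cdots\ell_m\prod y_i^m\in R\setminus0$. Consider $R[z,t][\ell_1]\to R[z,t][1/c]$, $\ell_1\mapsto f/c$. Its image has the same fraction field as $R[z,t]$, so the kernel is a prime of height one. It contains $c\ell_1-f$, which is prime by Lemma 4, so it is generated by it. Hence $A_L=R[z,t][f/c]$.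

**Step 2: bring in $w$.** Put $w_1=cw$. Inside $R[z,t,w][1/c]$ we have
$$A_L[w]=R[z,t,w_1]\bigl[f/c,\ w_1/c\bigr]=R[z,t,w_1]\bigl[h/c:\ h\in I\bigr],\qquad I=(f,w_1)\subset L[z,t,w_1],$$
because $h=\alpha f+\beta w_1$ gives $h/c=\alpha\,(f/c)+\beta\,(w_1/c)$. So the ring depends only on the ideal $I$ and can be computed from any generators of $I$.

**Step 3: find better generators.** Put $w'=w_1+\rho(z,t)$, $z'=z-a(w')$, $t'=t-b(w')$. These changes of variables are invertible one after the other: $L[z,t,w_1]=L[z,t,w']=L[z',t',w']$. Modulo $I$ the ring becomes $L[z,t]/(f)=L[r]$, with $w'\equiv\rho\equiv r$, hence $z'\equiv a(r)-a(r)=0$ and $t'\equiv b(r)-b(r)=0$. So $(z',t')\subseteq I$. The resulting surjection $L[z',t',w']/(z',t')=L[w']\to L[r]$ sends $w'$ to $r$, so it is an isomorphism and $I=(z',t')$.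

**Step 4: read off the polynomial ring.** By Step 2,
$$A_L[w]=R[z',t',w']\bigl[z'/c,\,t'/c\bigr]=R\bigl[z'/c,\ t'/c,\ w'\bigr],$$
since $z'=c\cdot(z'/c)$ and likewise for $t'$. The three elements are algebraically independent over $R$, because $z',t',w'$ are and $c\in R\setminus 0$. So $A_L[w]$ is a polynomial ring in $(m-1+j)+3=n$ variables over $L$. This proves Theorem 1(i). $\square$

In the example, with $\ell_1=u+iv$ and $c=\ell_2=u-iv$, the coordinates on $X_{\mathbb F_9}$ are $c$, $W=cw+z-(z^3+t^5)^5$, $(z-W-W^{15})/c$ and $(t+W^9)/c$.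

## 5. Exponential maps and the structure of their kernels

To prove (ii) we need something affine space has and $X$ lacks. It will be additive group actions with different invariant rings.

**Definition.** Let $D$ be a $k$-domain. An *exponential map* of $D$ is a $k$-algebra map $\delta:D\to D[T]$, $\delta(a)=\sum_iD_i(a)T^i$, with $D_0=\mathrm{id}$ and $D_iD_l=\binom{i+l}{i}D_{i+l}$. It is *nontrivial* if $D_i\ne0$ for some $i\ge1$. Its kernel, or ring of invariants, is $D^\delta=\{a:\delta(a)=a\}$.

This is the same as a $\mathbb G_a$-action on $\operatorname{Spec}D$: with $\mathbb G_a=\operatorname{Spec}k[T]$, the unit axiom is $D_0=\mathrm{id}$, and associativity says $\sum D_iD_l(a)T^iT'^l=\sum D_M(a)(T+T')^M$, which is the second identity. Multiplicativity of $\delta$ is the Leibniz rule $D_i(ab)=\sum_lD_l(a)D_{i-l}(b)$.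

*Examples.* On $k[x]$ there is $x\mapsto x+T$, with $D_i(x^n)=\binom nix^{n-i}$. There is also $x\mapsto x+T^p$, with $D_p(x)=1$ and $D_i(x)=0$ for the other $i\ge 1$. Both have kernel $k$. In the second, no element has $T$-degree strictly between $0$ and $p$.

We use the following facts. Put $\deg_\delta a=\deg_T\delta(a)$, with $\deg_\delta0=-\infty$.

* *Additivity.* $\delta$ is injective (as $D_0=\mathrm{id}$) and $D$ is a domain, so $\deg_\delta(ab)=\deg_\delta a+\deg_\delta b$. Also $D^\delta=\{\deg_\delta\le0\}$.
* *Factorially closed.* If $ab\in D^\delta\setminus0$, then $a,b\in D^\delta$: two nonnegative degrees add up to $0$.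
* *Algebraically closed.* If $a\in D$ is algebraic over $D^\delta$, apply $\delta$ to an equation for $a$: the coefficients are fixed, so $\delta(a)\in D[T]$ is algebraic over $\operatorname{Frac}D$. Hence it has $T$-degree $\le 0$, and $a\in D^\delta$.
* *Localization.* Each $D_i$ is $D^\delta$-linear, so $\delta$ extends to localizations of $D$ at multiplicative subsets of $D^\delta\setminus0$. A fraction $d/b$ is invariant exactly when $d$ is.

**Lemma 5.** Let $\delta$ be nontrivial, $B=D^\delta$, $E=\operatorname{Frac}B$, and let $x\in D$ have minimal positive $\delta$-degree $\nu$. Then $D_i(x)\in B$ for $i\ge1$, and $E\otimes_BD=E[x]$ with $x$ transcendental over $E$. In particular $\operatorname{trdeg}B=\operatorname{trdeg}D-1$, and for $a\in D$: $a\in B\iff\deg_xa\le0$.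

Suppose moreover that $D$ is $\mathbb Z$-graded and $\delta$ is *homogeneous*: for some $\mu\in\mathbb Q$, $D_i(D_n)\subseteq D_{n+i\mu}$ if $i\mu\in\mathbb Z$, and $D_i=0$ if $i\mu\notin\mathbb Z$. Then $B$ is graded, $x$ can be chosen homogeneous, and with $H$ the set of nonzero homogeneous elements of $B$ and $G=H^{-1}B$ we have $H^{-1}D=G[x]$.

(In $D_n$ the index is a degree; in $D_i(\cdot)$ it numbers a coefficient map.)

**Proof. Step 1: applying $D_i$ lowers the degree.** If $\deg_\delta a=M$, then $D_lD_ia=\binom{i+l}{i}D_{i+l}a=0$ for $i+l>M$. So $\deg_\delta D_ia\le M-i$; in particular $D_M(a)\in B$. For $x$, minimality of $\nu$ gives $D_i(x)\in B$ for $i\ge1$.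

**Step 2: $\nu$ is a power of $p$.** This is for controlling the binomial coefficient in Step 3. For $0<i<\nu$ the element $D_i(x)$ is invariant, so $0=D_{\nu-i}D_i(x)=\binom\nu iD_\nu(x)$, and $p\mid\binom\nu i$ because $D_\nu(x)\ne0$. If $\nu=p^e\nu'$ with $p\nmid\nu'>1$, then $(1+Y)^\nu\equiv(1+Y^{p^e})^{\nu'}$ modulo $p$ shows $\binom\nu{p^e}\equiv\nu'\not\equiv0$, a contradiction.

**Step 3: all degrees are multiples of $\nu$.** Extend $\delta$ to $E\otimes_BD=(B\setminus0)^{-1}D$, whose invariants are $E$. Let $0\ne a$ there have degree $M=q\nu+r$ with $0\le r<\nu$, and suppose $r>0$. Then $D_rD_{q\nu}a=\binom MrD_Ma$. Since $(1+Y)^M\equiv(1+Y^\nu)^q(1+Y)^r$ and $r<\nu$, we have $\binom Mr\equiv1$, so this is nonzero. With Step 1, $D_{q\nu}a$ has degree exactly $r\in(0,\nu)$. Multiplying by a nonzero element of $B$ gives an element of $D$ of degree $r$, contradicting minimality. So $r=0$.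

**Step 4: expansion in powers of $x$.** By Step 3, $M=q\nu$, and $\delta(x^q)$ has leading coefficient $D_\nu(x)^q$ at $T^M$. So $a-D_M(a)D_\nu(x)^{-q}x^q$ has smaller degree than $a$, with $D_M(a)D_\nu(x)^{-q}\in E$. By induction (degree $\leq 0$ means $a\in E$) we get $a\in E[x]$. The terms of $\sum e_lx^l$ with $e_l\ne 0$ have distinct degrees $l\nu$, so $x$ is transcendental over $E$ and $\deg_\delta=\nu\deg_x$. The remaining claims of the first part follow.

**Step 5: the graded case.** For $a=\sum a_n$ the summands of $D_i(a)=\sum_nD_i(a_n)$ lie in distinct degrees $n+i\mu$. So $D_i(a)=0$ exactly when all $D_i(a_n)=0$. Hence $B$ is graded, $\deg_\delta a=\max_n\deg_\delta a_n$, and a suitable homogeneous component of $x$ has $\delta$-degree $\nu$; take it as $x$. Now run Step 4 on a homogeneous $a\in H^{-1}D$, on which $\delta$ extends with invariants $G$. Here $D_M(a)\in G$ and $D_\nu(x)\in H$ are homogeneous, and $D_M(a)D_\nu(x)^{-q}x^q$ has degree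
$$(\deg a+M\mu)-q(\deg x+\nu\mu)+q\deg x=\deg a .$$
So the difference is again homogeneous and lies in $H^{-1}D$, and induction gives $a\in G[x]$. $\square$

In the graded case every nonzero homogeneous element of $G$ is a unit of $G$: it is $b/h$ with $b,h\in H$, and $h/b\in G$.

## 6. Anisotropy of the norm, and the limits of counting degrees

**Lemma 6.** Let $0\ne g\in k[z,t]$ and $D=k[u,y,z,t]/(N(u)\prod y_i^m-g)$. Then $D$ is a domain containing $k[z,t]$. If $\delta$ is a nontrivial exponential map of $D$ and $E,x$ are as in Lemma 5, then $E'=E\otimes_kK$ is a field, and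
$$\deg_xg(z,t)=m\Bigl(\max_i\deg_xu_i+\sum_i\deg_xy_i\Bigr),\tag{1}$$
where $\max_i\deg_xu_i\ge0$ and all $\deg_xy_i\ge0$.

**Proof.** $D$ is a domain by Lemma 4. Nonzero multiples of the defining polynomial involve $u$, so $k[z,t]\subset D$, and $g\ne0$ in $D$. Again by Lemma 4, $D\otimes_kK$ is a domain, hence so is its localization $\operatorname{Frac}(D)\otimes_kK$, which contains $E'$. A domain finite over the field $E$ is a field.

Let $P=\sum u_i\theta_i\in E'[x]$. Since the $\theta_i$ are a basis of $E'/E$, a coefficient of $P$ vanishes only if the corresponding coefficients of all $u_i$ vanish. So $\deg_xP=\max_i\deg_xu_i=:d$. As $N(u)\prod y_i^m=g\ne0$, we have $P\ne0$ and $y_i\ne0$, so these degrees are $\ge0$. Finally $N(u)=N_{E'[x]/E[x]}(P)$, and its coefficient at $x^{md}$ is $N$ evaluated at the coefficients of the $u_i$ at $x^d$, that is, $N_{E'/E}(\mathrm{lc}\,P)$. This is nonzero because $E'$ is a field. So $\deg_xN(u)=md$, and (1) follows. $\square$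

This uses that $K$ is not split by the base. Over a field $L$ as in Theorem 1(i) things differ: on $A_L=R[z,t][f/c]$ there is the nontrivial exponential map fixing $R$ and $z$ and sending $t\mapsto t+cT$. Indeed $f/c\mapsto f/c+\bigl(f(z,t+cT)-f(z,t)\bigr)/c$, and the difference is divisible by $c$. With $x=t$, the factor $\ell_1=f/c$ has $x$-degree $sp$ and $\ell_2,\dots,\ell_m$ have degree $0$. Over $k$ the conjugate factors must share the degree equally, and this is the content of (1).

**A first attempt, and where it stops.** Suppose that $A$ had a nontrivial exponential map. In the example, (1) with $g=f$ says that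
$$\deg_xf(z,t)=\deg_x(z^9+t+t^{15})\quad\text{is even}.$$
If one of $z,t$ were constant in $x$ and the other had degree one, the degree would be $9$ or $15$, and we would be done. But nothing forces this. For instance, (1) itself does not exclude $\deg_xz=2$, $\deg_xt=0$, where the degree of $f$ is $18$. The elements $z,t\in E[x]$ are out of control.

The remedy is to make $\delta$ homogeneous for a grading. In a graded ring, $z$ is a homogeneous polynomial in $x$ over $G$. If the weight of $z$ is incompatible with the weights of all other generators, this will force $z$ to be a monomial in $x$; the same for $t$. Since $f$ is not homogeneous in $z,t$, we must first pass from $A$ to a degenerate graded ring.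

## 7. Passing to top forms

Let $S=k[g_1,\dots,g_r]$ be a polynomial ring graded by $\deg g_l=\omega_l\ge0$. The *top form* of a nonzero element is its homogeneous component of highest degree. *Example:* with $\deg z=10$, $\deg t=6$, the terms of $z^9+t+t^{15}$ have weights $90,6,90$, so the top form is $z^9+t^{15}=(z^3+t^5)^3$ in characteristic $3$.

**Lemma 7.** Let $S=k[g_1,\dots,g_r]$ be graded by $\deg g_l=\omega_l\in\mathbb Z_{\ge0}$, let $I\subset S$ be an ideal, $\hat I$ the ideal generated by the top forms of elements of $I$, and assume that $D=S/I$ and $\hat D=S/\hat I$ are domains. If $\delta$ is a nontrivial exponential map of $D$, then $\hat D$ has a nontrivial homogeneous exponential map $\hat\delta$. If $b\in D^\delta$, then the top form of $b$ (its class in the associated graded ring) lies in $\hat D^{\hat\delta}$.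

If $I=(F)$, the top form of $hF$ is $\hat h\hat F$, so $\hat I=(\hat F)$.

**Proof. Step 1: $\hat D$ is the associated graded ring.** Let $D_{\le n}$ be the image of $S_{\le n}$, and for $0\ne a\in D$ let $\deg a$ be the least $n$ with $a\in D_{\le n}$, i.e. the minimal weighted degree of a representative. Then $D_{\le n}/D_{\le n-1}=S_{\le n}/(S_{\le n-1}+I\cap S_{\le n})$ is $S_n$ modulo the top forms of degree $n$ of elements of $I$ (together with $0$). These form $\hat I_n$, since multiples of top forms by monomials, and nonzero sums of top forms of the same degree, are top forms of elements of $I$. So $\bigoplus_nD_{\le n}/D_{\le n-1}=S/\hat I=\hat D$.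

**Step 2: measure how much $D_i$ raises degrees.** Put
$$\mu=\max\Bigl\{\frac{\deg D_i(g_l)-\omega_l}{i}:\ i\ge1,\ D_i(g_l)\ne0\Bigr\}\in\mathbb Q .$$
The set is finite, and nonempty because $\delta$ is nontrivial. By the Leibniz rule, applied to the monomials of a representative of $a$ of minimal degree, $D_i(a)$ is a combination of products of elements $D_{i'}(g_l)$ with the $i'$ adding up to $i$, and $\deg D_{i'}(g_l)\le\omega_l+i'\mu$ for each. Hence
$$\deg D_i(a)\le\deg a+i\mu\qquad\text{for all }a .\tag{2}$$

**Step 3: define $\hat\delta$.** If $i\mu\in\mathbb Z$, let $\hat D_i:\hat D_n\to\hat D_{n+i\mu}$ be the map induced by $D_i$, which is well defined by (2). If $i\mu\notin\mathbb Z$, let $\hat D_i=0$. Clearly $\hat D_0=\mathrm{id}$, and for each element only finitely many $\hat D_i$ are nonzero.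

**Step 4: $\hat\delta$ is multiplicative.** Let $a,b$ be homogeneous of degrees $d,d'$ with lifts $\tilde a,\tilde b$. We check $\hat D_i(ab)=\sum_l\hat D_l(a)\hat D_{i-l}(b)$. If $i\mu\notin\mathbb Z$, then for each $l$ one of $l\mu,(i-l)\mu$ is not an integer, and both sides vanish. If $i\mu\in\mathbb Z$, take the class in degree $d+d'+i\mu$ of the identity for $\delta$. A term with $l\mu\notin\mathbb Z$ contributes nothing: degrees are integers, so $\deg D_l(\tilde a)<d+l\mu$, while $\deg D_{i-l}(\tilde b)\le d'+(i-l)\mu$. The other terms give the right-hand side.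

**Step 5: the composition rule.** We check $\hat D_i\hat D_l=\binom{i+l}i\hat D_{i+l}$ on a homogeneous $a$ of degree $d$ with lift $\tilde a$. If $(i+l)\mu\notin\mathbb Z$, one of $i\mu,l\mu$ is not an integer and both sides vanish. If $(i+l)\mu\in\mathbb Z$ and $l\mu\notin\mathbb Z$, the left side is $0$; the right side is the class of $D_iD_l(\tilde a)$ in degree $d+(i+l)\mu$, which is $0$ because $\deg D_l(\tilde a)<d+l\mu$ strictly. If $i\mu,l\mu\in\mathbb Z$, the identity follows from the one for $\delta$.

**Step 6: nontriviality and invariants.** For a pair $(i,l)$ attaining the maximum, $\deg D_i(g_l)=\omega_l+i\mu$. So $i\mu\in\mathbb Z$, and $\hat D_i$ sends the class of $g_l$ in $\hat D_{\omega_l}$ to a nonzero element. Finally, if $b\in D^\delta$, then $D_i(b)=0$ gives $\hat D_i(\hat b)=0$ for $i\ge1$. $\square$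

*Examples.* On $k[x,y]$ with both weights $1$, let $\delta(x)=x$, $\delta(y)=y+(1+x)T$. Then $\mu=(1-1)/1=0$, and $\hat\delta(y)=y+xT$. For $x\mapsto x+T^p$ on $k[x]$ with $\deg x=1$ we get $\mu=-1/p$: fractional values occur.

The next lemma removes the factor $\mathbb A^1$.

**Lemma 8.** Let $D$ be a finitely generated $k$-domain with only the trivial exponential map. Then every nontrivial exponential map $\delta$ of $D[w]$ has kernel $D$. In particular, if $\dim D\ge1$, $D[w]$ is not a polynomial ring over $k$.

**Proof. Step 1: the kernel lies in $D$.** Write $D=k[d_1,\dots,d_r]/I_0$ and apply Lemma 7 to $D[w]=k[d_1,\dots,d_r,w]/(I_0)$ with $\deg d_i=0$, $\deg w=1$. The ideal is homogeneous, so the associated graded ring is again $D[w]$, graded by $w$-degree, and we get a nontrivial homogeneous $\hat\delta$ on it. Suppose $b\in\ker\delta$ has $w$-degree $M\ge1$ and top term $\alpha w^M$, $\alpha\in D$. Then $\alpha w^M\in\ker\hat\delta$, and $w\in\ker\hat\delta$ by factorial closedness. So $\hat\delta$ is $k[w]$-linear and induces an exponential map on $D[w]/(w-1)=D$. It is nontrivial: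 as $\hat\delta$ is nontrivial and fixes $w$, some $a\in D$ and $i\ge1$ have $0\ne\hat D_i(a)$, and this lies in $Dw^{i\mu}$, so it stays nonzero at $w=1$. This contradicts the hypothesis on $D$.

**Step 2: the kernel is all of $D$.** By Lemma 5, $\ker\delta$ has transcendence degree $\dim D$, so $D$ is algebraic over $\ker\delta$. As $\ker\delta$ is algebraically closed in $D[w]$, $\ker\delta=D$.

**Step 3: comparison with a polynomial ring.** If $\dim D\ge1$ and $D[w]=k[x_1,\dots,x_n]$, then $n\ge2$. The exponential maps $x_1\mapsto x_1+T$ and $x_2\mapsto x_2+T$ (other variables fixed) have different kernels: only the second contains $x_1$. But both kernels would be $D$. $\square$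

By Lemma 8 applied to $D=A$, Theorem 1(ii) follows from:

**Proposition 9.** In cases (a) and (b), $A$ has no nontrivial exponential map over $k$.

## 8. The degenerate ring $N(u)\prod y_i^m=(z^p+t^s)^p$

The proof of Proposition 9 fills this section and the next. Assume that $A$ has a nontrivial exponential map.

**Degeneration.** The purpose is to make everything homogeneous. Use the weights

* in case (a): $\deg z=ms$, $\deg t=mp$, $\deg u_i=sp^2$, $\deg y_i=0$;
* in case (b): $\deg z=s$, $\deg t=2$, $\deg u=\deg v=2s$.

The terms $N(u)\prod y_i^m$, $z^{p^2}$ and $t^{sp}$ all have weight $msp^2$ in case (a) and $4s$ in case (b), while $t$ has smaller weight. So taking the top form of the defining equation leads to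
$$\hat A=k[u,y,z,t]/\bigl(N(u)\textstyle\prod y_i^m-\hat f\bigr),\qquad\hat f=z^{p^2}+t^{sp}=\tau^p,\quad\tau=z^p+t^s .$$
$A$ and $\hat A$ are domains by Lemma 4. By Lemma 7, $\hat A$ has a nontrivial homogeneous exponential map $\hat\delta=\sum\hat D_iT^i$. Let $\hat B=\ker\hat\delta$, $E=\operatorname{Frac}\hat B$, and let $H$, $G=H^{-1}\hat B$ and a homogeneous $x\in\hat A$ be as in Lemma 5. Thus
$$\hat A\subset H^{-1}\hat A=G[x]\subset E[x],\qquad\operatorname{trdeg}\hat B=m+j .$$
Nonzero homogeneous elements of $G$ are units of $G$. Lemma 6 applies with $g=\hat f$: $k[z,t]\subset\hat A$, $E'=E\otimes_kK$ is a field, and (1) holds for $\hat f$.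

**Step 1: $z=g\,x^i$ and $t=g'x^{i'}$ with $g,g'\in G$ homogeneous units and $i,i'\ge0$.** This step turns the weights into control of $z$ and $t$.

The graded ring $\hat A/z\hat A$ is generated by the classes of $u,y,t$, whose degrees lie in $p\mathbb Z$. So it is concentrated in degrees in $p\mathbb Z$, while $\deg z\notin p\mathbb Z$. (In (a), $p\nmid ms$; in (b), $p=2$ and $s$ is odd.) As $z$ is a nonzero homogeneous element of $G[x]$, its coefficients are homogeneous, and we can write $z=x^i\Psi$ with $\Psi=g_0+\dots+g_ex^e$ homogeneous, $g_l\in G$ homogeneous, and $g_0,g_e\ne0$, hence units. Suppose $e>0$, and let $C=G[x]/(\Psi)$.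

Since $g_e$ is a unit, $C$ is free of rank $e$ over $G$, so $C\ne0$. Since $g_0$ is a unit and $x(g_1+\dots+g_ex^{e-1})=-g_0$ in $C$, $x$ is a unit in $C$. Moreover $C$ is a graded quotient of $G[x]/(z)=H^{-1}(\hat A/z\hat A)$. Every $h\in H$ becomes a unit in $C\ne0$, so $h$ has nonzero image in $\hat A/z\hat A$, so $\deg h\in p\mathbb Z$. As $H$ consists of all nonzero homogeneous elements of $\hat B$, the rings $\hat B$ and $G$ are concentrated in degrees in $p\mathbb Z$. So are $H^{-1}(\hat A/z\hat A)$ and its quotient $C$. As $x\ne0$ in $C$, $\deg x\in p\mathbb Z$. But then all of $G[x]$ is concentrated in degrees in $p\mathbb Z$, contradicting $0\ne z\in G[x]$ and $\deg z\notin p\mathbb Z$. So $e=0$ and $z=g_0x^i$.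

For $t$ the same argument works with $s$ in place of $p$: $\hat A/t\hat A$ is generated by $u,y,z$ of degrees in $s\mathbb Z$, and $\deg t\notin s\mathbb Z$. (In (a), $s\nmid mp$; in (b), $s\nmid2$.)

**Step 2: exactly one of $i,i'$ is $0$, and the other is $1$.** This determines $\deg_x\hat f$.

*Both $\ge1$.* Then $\mathfrak q=xG[x]\cap\hat A$ is a prime containing $z$ and $t$, with $\mathfrak q\cap\hat B=0$ since $\hat B\subset G$. So $\hat B\hookrightarrow\hat A/\mathfrak q$, and $\operatorname{trdeg}\hat A/\mathfrak q\ge m+j$. But $\hat A/\mathfrak q$ is a quotient of $k[u,y]/(N(u)\prod y_i^m)$, which has dimension $m+j-1$. Contradiction.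

*Both $0$.* Then $z,t\in E$ and $\deg_x\hat f=0$. By (1) all $u_i$ and $y_i$ lie in $E$, so $\hat A\subset E$, contradicting $x\in\hat A$.

*$i=0$, $i'\ge1$.* Since $t$ is a unit of $G$ times $x^{i'}$, $G[x]/(x^{i'})=G[x]/(t)=H^{-1}(\hat A/t\hat A)$, and this is nonzero. It is a localization of $\hat A/t\hat A=k[u,y,z]/(N\prod y_i^m-z^{p^2})$, which is a domain by Lemma 4. So it is a domain, and $i'=1$.

*$i\ge1$, $i'=0$.* Likewise $i=1$, as $\hat A/z\hat A=k[u,y,t]/(N\prod y_i^m-t^{sp})$ is a domain by Lemma 4.

So one of the following holds: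

* (I) $z\in E^*$, $\deg_xt=1$, and $\deg_x\hat f=sp$;
* (II) $t\in E^*$, $\deg_xz=1$, and $\deg_x\hat f=p^2$.

**Step 3: conclusion in case (a).** By (1), $m\mid sp$ or $m\mid p^2$. But $m\ge2$ is prime to $p$ and to the prime $s$. Contradiction. This proves Proposition 9 in case (a), and with it the example over $\mathbb F_3$.

## 9. The case $p=m=2$: the ideal $(u,v)$ and coprime conjugate factors

In case (b) Steps 1 and 2 hold, but the divisibility $m\mid sp$ or $m\mid p^2$ now says $2\mid2s$ or $2\mid4$, which is true. The degree count stops here, because $\hat f=\tau^2$ is itself a square. We will show that $\tau$, and not only $\tau^2$, is essentially a norm, and then look at $\tau=z^2+t^s$. The key is that the two conjugate factors of $N(u,v)$ are coprime in $E'[x]$, and this comes from an ideal which every automorphism must preserve.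

Here $\hat A=k[u,v,z,t]/(u^2+uv+\beta v^2-\tau^2)$. Let $\sigma$ generate $\mathrm{Gal}(K/k)=\mathrm{Gal}(E'/E)$, acting on coefficients in $E'[x]$. Put
$$P=u+v\xi,\qquad Q=P^\sigma=u+v\xi^\sigma,\qquad PQ=N(u,v)=\tau^2\ \text{ in }E'[x].$$
Since $\xi\ne\xi^\sigma$, $P,Q$ span the same $K$-space as $u,v$. So $(P,Q)=(u,v)$ as ideals of $E'[x]$.

**Fitting ideals.** If a module $M$ over a ring $R$ is given by $n$ generators and a matrix of relations, $\mathrm{Fitt}_l(M)$ is the ideal generated by the $(n-l)\times(n-l)$ minors of the matrix. It does not depend on the presentation, and for a ring map $R\to R'$ one has $\mathrm{Fitt}_l(M\otimes_RR')=\mathrm{Fitt}_l(M)R'$. *Example:* for $R=k[u,v]/(uv)$, $\Omega_{R/k}$ has generators $du,dv$ and the relation $v\,du+u\,dv=0$, so $\mathrm{Fitt}_1(\Omega_{R/k})=(u,v)$.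

**Step 4: the ideal $J=(u,v)\subset\hat A$ is preserved by $\hat\delta$.** The module $\Omega_{\hat A/k}$ has generators $du,dv,dz,dt$ and one relation. Its coefficients are the partial derivatives of the equation, which in characteristic $2$ are $v,u,0,0$. So $\mathrm{Fitt}_3(\Omega_{\hat A/k})=J$.

Let $\Phi$ be the $k[T]$-algebra endomorphism of $\hat A[T]$ extending $\hat\delta$. It is an automorphism. Its inverse is the $k[T]$-linear extension of $a\mapsto\sum\hat D_i(a)(-T)^i$: composing the two, in either order, sends $a$ to $\sum_M\hat D_M(a)T^M\sum_{i+l=M}\binom Mi(\pm1)$, where the sign is $(-1)^l$ or $(-1)^i$. The inner sum is $(1-1)^M=0$ for $M\ge1$, so the result is $a$.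

By base change, $\mathrm{Fitt}_3(\Omega_{\hat A[T]/k[T]})=J\hat A[T]$. Since $\Phi$ is a $k[T]$-automorphism, $\Omega_{\hat A[T]/k[T]}\otimes_{\hat A[T],\Phi}\hat A[T]\cong\Omega_{\hat A[T]/k[T]}$. Comparing Fitting ideals of the two sides, with base change along $\Phi$ on the left, gives $\Phi(J\hat A[T])=J\hat A[T]$.

**Step 5: $P$ and $Q$ are coprime in $E'[x]$.** We transport Step 4 to $E[x]$, where a nonunit ideal cannot be invariant under a nontrivial translation of $x$. As $\Phi$ is $\hat B$-linear, it extends to an $E[T]$-automorphism of $E\otimes_{\hat B}\hat A[T]=E[x][T]$, given by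
$$x\mapsto x+\alpha(T),\qquad\alpha=\sum_{i\ge1}\hat D_i(x)T^i .$$
By Lemma 5, $\alpha\in E[T]$, and it has positive degree in $T$. Let $JE[x]=(\theta)$; here $\theta\ne0$ since $P\ne0$. By Step 4, $\theta(x+\alpha(T))=\theta(x)\,\eta(x,T)$ with $\eta\in E[x,T]$. Comparing $x$-degrees gives $\eta\in E[T]$; comparing leading coefficients in $x$ gives $\eta=1$. Setting $x=0$ in $\theta(x+\alpha(T))=\theta(x)$ gives $\theta(\alpha(T))=\theta(0)$. The left side has $T$-degree $\deg_x\theta\cdot\deg_T\alpha$, so $\deg_x\theta=0$. Hence $JE[x]$ is the unit ideal, and so is $(P,Q)=(u,v)$ in $E'[x]$.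

**Step 6: $\tau$ is a constant times a norm.** In the principal ideal domain $E'[x]$ the coprime elements $P,Q$ have product the square $\tau^2\ne0$. So every prime occurs in $P$ to an even power: $P=c\,\pi^2$ with $c\in E'^*$ and $\pi\in E'[x]$ monic. Applying $\sigma$, $Q=c^\sigma(\pi^\sigma)^2$, hence $\tau^2=cc^\sigma(\pi\pi^\sigma)^2$. By unique factorization $\tau$ and $\pi\pi^\sigma$ differ by a constant. As $\pi\pi^\sigma$ is monic,
$$\tau=c_1\,\pi\,\pi^\sigma,\qquad c_1\in E^*\text{ the leading coefficient of }\tau .$$

**Step 7: contradiction in both alternatives of Step 2.**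

*(I)* Here $z\in E$ and $\deg_xt=1$, so $\tau=z^2+t^s$ has $x$-degree $s$, which is odd. But $\deg_x(\pi\pi^\sigma)=2\deg_x\pi$ is even. Contradiction.

*(II)* Here $z=gx$ and $\tau=g^2x^2+t^s$ with $g,t\in E^*$. So $\deg_x\pi=1$, $\pi=x-\kappa$ with $\kappa\in E'$, and
$$(x-\kappa)(x-\kappa^\sigma)=g^{-2}\tau=x^2+g^{-2}t^s$$
has no linear term. Thus $\kappa+\kappa^\sigma=0$, that is, $\kappa=\kappa^\sigma$ in characteristic $2$. Then $\pi=\pi^\sigma$ is nonconstant and divides both $P=c\pi^2$ and $Q=c^\sigma(\pi^\sigma)^2$, contradicting Step 5.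

This proves Proposition 9 in case (b). With Lemma 8 it proves Theorem 1(ii), and hence Corollary 2: over every finite field $k$ and for every $n\ge4$ there is a nontrivial twist of $\mathbb A^n_k$, that is, $\mathrm H^1(k,\mathrm{Aut}(\mathbb A^n))$ is nontrivial. $\blacksquare$
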